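\title{Tor-independent semidualizing modules whose tensor product is not semidualizing}

\begin{abstract}
We construct a complete Cohen--Macaulay local ring $R$ of dimension one, Gorenstein on the punctured spectrum, and semidualizing $R$-modules $B$ and $C$ with $\operatorname{Tor}^R_n(B,C)=0$ for all $n\ge 1$, such that $B\otimes_RC$ is maximal Cohen--Macaulay but not semidualizing. This gives a negative answer to a question on tensor products of semidualizing modules. The example rests on a fact of linear algebra: a matrix with noncommuting entries can be invertible while its transpose is not.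
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, rings are commutative and noetherian. A finitely generated $R$-module $C$ is \emph{semidualizing} if the homothety map $\chi_C\colon R\to\operatorname{Hom}_R(C,C)$, which sends $r$ to multiplication by $r$, is an isomorphism and $\operatorname{Ext}^n_R(C,C)=0$ for all $n\ge1$. In other words, $C$ has the same endomorphisms and self-extensions as $R$. The ring $R$ is semidualizing, and so is the canonical module of a Cohen--Macaulay local ring that has one. Over a Gorenstein local ring every semidualizing module is free of rank one \cite[Cor.~8.6]{Christensen}, so the notion has content only away from the Gorenstein case. More generally, a complex $X$ of $R$-modules whose total homology is finitely generated (so that $H_n(X)=0$ for $|n|\gg0$) is \emph{semidualizing} if the homothety morphism $R\to\mathbf R\!\operatorname{Hom}_R(X,X)$ is an isomorphism in the derived category $\mathcal D(R)$. For a module the two definitions agree, because the homology of $\mathbf R\!\operatorname{Hom}_R(C,C)$ in degree $-n$ is $\operatorname{Ext}^n_R(C,C)$. A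 local ring $(R,\mathfrak m)$ is \emph{Gorenstein on the punctured spectrum} if $R_{\mathfrak p}$ is Gorenstein for every prime $\mathfrak p\ne\mathfrak m$. The following question is posed in \cite{FST}.

\medskip
\noindent\textbf{Question.} \emph{Let $R$ be a complete Cohen--Macaulay local ring of dimension $d\ge1$ that is Gorenstein on the punctured spectrum, and let $B$ and $C$ be semidualizing $R$-modules with $\operatorname{Tor}^R_n(B,C)=0$ for all $n\ge1$. Must $B\otimes^{\mathbf L}_RC$ be semidualizing?}
\medskip

We call $B$ and $C$ \emph{Tor-independent} when these Tor modules vanish. In that case $B\otimes^{\mathbf L}_RC\simeq B\otimes_RC$, so the question is whether the module $B\otimes_RC$ is semidualizing. The first cases suggest that it is. If $B=R$ there is nothing to prove, and the simplest way to produce two Tor-independent nonfree semidualizing modules leads to a semidualizing product.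

\begin{example}\label{ex:tensor}
Let $R_1,R_2$ be finite-dimensional local algebras over a field $k$, with residue field $k$. Put $\omega_i=\operatorname{Hom}_k(R_i,k)$ and $R=R_1\otimes_kR_2$. The modules
\[
B=\omega_1\otimes_kR_2\cong\operatorname{Hom}_{R_2}(R,R_2),\qquad C=R_1\otimes_k\omega_2\cong\operatorname{Hom}_{R_1}(R,R_1),
\]
and $B\otimes_RC\cong\omega_1\otimes_k\omega_2\cong\operatorname{Hom}_k(R,k)$ are all semidualizing by Lemma~\ref{lem:cobase} below. If $\mathbb L$ is a free resolution of $\omega_1$ over $R_1$, then $\mathbb L\otimes_kR_2$ is a free resolution of $B$ over $R$, and $(\mathbb L\otimes_kR_2)\otimes_RC\cong\mathbb L\otimes_k\omega_2$ has no homology in positive degrees. So $B$ and $C$ are Tor-independent.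
\end{example}

The hypotheses of the Question leave little room for failure. For $\mathfrak p\ne\mathfrak m$ the modules $B_{\mathfrak p}$ and $C_{\mathfrak p}$ are semidualizing over a Gorenstein local ring, hence free of rank one. So $M=B\otimes_RC$ is semidualizing on the punctured spectrum, and the possible obstructions, namely the kernel and cokernel of $\chi_M$ and the modules $\operatorname{Ext}^n_R(M,M)$, have finite length. The most visible way to fail would be a nonzero submodule of finite length in $M$, which a semidualizing module over a ring of positive depth cannot have (fact (S2) in Section~\ref{sec:prelim}). The answer to the Question is nevertheless negative, and the failure is not of this visible kind. Recall that a finitely generated module over a local ring is \emph{maximal Cohen--Macaulay} if its depth equals the dimension of the ring.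

\begin{theorem}\label{thm:main}
Let $k$ be a field that is not algebraic over a finite field, for instance $k=\mathbb Q$. There exist a complete Cohen--Macaulay local ring $R$ of dimension $1$ with residue field $k$, Gorenstein on the punctured spectrum, and semidualizing $R$-modules $B$ and $C$ with $\operatorname{Tor}^R_n(B,C)=0$ for all $n\ge1$, such that $B\otimes^{\mathbf L}_RC\simeq B\otimes_RC$ is not semidualizing. Moreover, $B\otimes_RC$ can be taken to be maximal Cohen--Macaulay.
\end{theorem}

The case $d=1$ refutes the statement in the Question. We make no claim about rings of dimension $d\ge2$ that are Gorenstein on the punctured spectrum.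

The proof has three parts. Section~\ref{sec:reduction} reduces the problem to finding a doubly infinite complex of free modules that, after dualizing and tensoring with a semidualizing module, is exact in nonnegative degrees but not in degree $-1$. Section~\ref{sec:transpose} produces this asymmetry over artinian rings and assembles an artinian counterexample, which is the smallest setting where the whole mechanism can be seen. Section~\ref{sec:dim1} deforms that construction over $k[[t]]$ so that all rings become Gorenstein once $t$ is inverted. Section~\ref{sec:complements} treats reduction modulo $t$, higher dimensions under a weaker hypothesis, and a positive result for $B=C$.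

\section{Semidualizing modules and complexes of free modules}\label{sec:prelim}

\subsection*{Complexes}
Complexes are indexed homologically, $\partial_n\colon\mathbb K_n\to\mathbb K_{n-1}$, and are usually unbounded in both directions; $Z_n$, $B_n$, $H_n$ denote cycles, boundaries and homology. A complex is \emph{acyclic} if all its homology vanishes. For an $A$-module $M$ put $M^*=\operatorname{Hom}_A(M,A)$. For a complex $\mathbb K$ of finitely generated free $A$-modules, the dual $\mathbb K^*$ has $(\mathbb K^*)_n=(\mathbb K_{-n})^*$, and its differential $(\mathbb K^*)_n\to(\mathbb K^*)_{n-1}$ is composition with $\partial_{1-n}$; in dual bases it is the transposed matrix. Thus $\mathbb K^{**}\cong\mathbb K$. The complex $\mathbb K$ is \emph{totally acyclic} if $\mathbb K$ and $\mathbb K^*$ are both acyclic. A finitely generated module $M$ is \emph{totally reflexive} if the biduality map $M\to M^{**}$ is an isomorphism and $\operatorname{Ext}^i_A(M,A)=0=\operatorname{Ext}^i_A(M^*,A)$ for $i\ge1$. Finitely generated free modules are totally reflexive, and so are finite direct sums of totally reflexive modules.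

If $\mathbb K$ is an acyclic complex of free modules, then $Z_n(\mathbb K)\cong\operatorname{coker}(\mathbb K_{n+2}\to\mathbb K_{n+1})$, and $\cdots\to\mathbb K_{n+2}\to\mathbb K_{n+1}$ is a free resolution of $Z_n(\mathbb K)$. Hence for every module $G$,
\begin{equation}\label{eq:tor}
\operatorname{Tor}^A_i(Z_n(\mathbb K),G)\cong H_{n+1+i}(\mathbb K\otimes_AG)\qquad(i\ge1).
\end{equation}

\begin{lemma}\label{lem:tref}
Let $\mathbb K$ be a totally acyclic complex of finitely generated free $A$-modules and $P=Z_0(\mathbb K)$. Then $P$ is totally reflexive and $P^*\cong Z_{-1}(\mathbb K^*)\cong\operatorname{coker}\bigl((\mathbb K^*)_1\to(\mathbb K^*)_0\bigr)$.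
\end{lemma}

\begin{proof}
Dualizing the resolution $\cdots\to\mathbb K_2\to\mathbb K_1$ of $P$ gives $P^*\cong Z_{-1}(\mathbb K^*)$ and $\operatorname{Ext}^i_A(P,A)\cong H_{-1-i}(\mathbb K^*)=0$ for $i\ge1$. Since $\mathbb K^*$ is acyclic, $\cdots\to(\mathbb K^*)_1\to(\mathbb K^*)_0$ is a free resolution of $P^*$, with augmentation $(\mathbb K_0)^*\to P^*$ given by restriction along the inclusion $\iota\colon P\to\mathbb K_0$. Dualizing it gives $\operatorname{Ext}^i_A(P^*,A)\cong H_{-i}(\mathbb K)=0$ for $i\ge1$, and shows that $\iota^{**}$ maps $P^{**}$ isomorphically onto $\ker(\mathbb K_0\to\mathbb K_{-1})=P$. The biduality map followed by $\iota^{**}$ is $\iota$, so the biduality map is an isomorphism.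
\end{proof}

\subsection*{Standard facts}
Let $C$ be a semidualizing $R$-module.
\begin{itemize}
\item[(S1)] For a finitely generated free module $L$, the natural map $L\to\operatorname{Hom}_R(C,L\otimes_RC)$ is an isomorphism and $\operatorname{Ext}^i_R(C,L\otimes_RC)=0$ for $i\ge1$. This is the definition, summed over a basis of $L$.
\item[(S2)] Since $\chi_C$ is injective, $C$ is faithful, so $\operatorname{Supp}C=\operatorname{Spec}R$. For finitely generated modules one has $\operatorname{Ass}\operatorname{Hom}_R(C,H)=\operatorname{Supp}C\cap\operatorname{Ass}H$. Hence $\operatorname{Hom}_R(C,H)\ne0$ for every finitely generated $H\ne0$. Taking $H=C$ gives $\operatorname{Ass}C=\operatorname{Ass}R$, so $R$ and $C$ have the same regular elements.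
\item[(S3)] If $R\to R'$ is flat and $M$ is a finitely generated $R$-module, then $\operatorname{Ext}^n_R(M,M)\otimes_RR'\cong\operatorname{Ext}^n_{R'}(M\otimes_RR',M\otimes_RR')$ for $n\ge0$, compatibly with the homothety maps. So $C\otimes_RR'$ is semidualizing over $R'$; and if $R\to R'$ is faithfully flat, then $M$ is semidualizing if and only if $M\otimes_RR'$ is.
\end{itemize}

The next lemma is our supply of semidualizing modules.

\begin{lemma}\label{lem:cobase}
Let $A\to A'$ be a ring homomorphism such that $A'$ is a totally reflexive $A$-module, for instance a finitely generated free one. Then $\omega=\operatorname{Hom}_A(A',A)$ is a semidualizing $A'$-module.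
\end{lemma}

\begin{proof}
Let $\mathbb I$ be an injective resolution of $A$ over $A$. The complex $\operatorname{Hom}_A(A',\mathbb I)$ consists of injective $A'$-modules, and it is a resolution of $\omega$ because $\operatorname{Ext}^i_A(A',A)=0$ for $i\ge1$. The adjunction $\operatorname{Hom}_{A'}(\omega,\operatorname{Hom}_A(A',\mathbb I))\cong\operatorname{Hom}_A(\omega,\mathbb I)$ gives $\operatorname{Ext}^i_{A'}(\omega,\omega)\cong\operatorname{Ext}^i_A(\omega,A)$, which vanishes for $i\ge1$. For $i=0$, multiplication by $x\in A'$ corresponds to the map $f\mapsto(xf)(1)=f(x)$, so $\chi_\omega$ becomes the biduality isomorphism $A'\to(A')^{**}$.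
\end{proof}

Fact (S1) extends from free modules to cycles of a complex that stays acyclic when tensored with the semidualizing module.

\begin{lemma}\label{lem:aus}
Let $G$ be a semidualizing $W$-module and $\mathbb K$ an acyclic complex of finitely generated free $W$-modules such that $\mathbb K\otimes_WG$ is acyclic. Put $P_n=Z_n(\mathbb K)$. Then for all $n\in\mathbb Z$ and $i\ge1$ we have $\operatorname{Tor}^W_i(P_n,G)=0$ and $\operatorname{Ext}^i_W(G,P_n\otimes_WG)=0$, and the natural map $P_n\to\operatorname{Hom}_W(G,P_n\otimes_WG)$ is an isomorphism.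
\end{lemma}

\begin{proof}
The vanishing of Tor is \eqref{eq:tor}. By right exactness of the tensor product and acyclicity of $\mathbb K\otimes G$,
\[
P_n\otimes G\cong\operatorname{coker}(\mathbb K_{n+2}\otimes G\to\mathbb K_{n+1}\otimes G)\cong Z_n(\mathbb K\otimes G).
\]
Apply the left exact functor $\operatorname{Hom}_W(G,-)$ to $0\to P_n\otimes G\to\mathbb K_n\otimes G\to\mathbb K_{n-1}\otimes G$. By (S1) the last two terms become $\mathbb K_n\to\mathbb K_{n-1}$, so the natural map $P_n\to\operatorname{Hom}_W(G,P_n\otimes G)$ is an isomorphism. Now consider the exact sequence $0\to P_n\otimes G\to\mathbb K_n\otimes G\to P_{n-1}\otimes G\to0$, whose middle term has no higher $\operatorname{Ext}_W(G,-)$. It shows that $\operatorname{Ext}^1_W(G,P_n\otimes G)$ is the cokernel of the surjection $\mathbb K_n\to P_{n-1}$, hence zero for every $n$, and that $\operatorname{Ext}^{i+1}_W(G,P_n\otimes G)\cong\operatorname{Ext}^i_W(G,P_{n-1}\otimes G)$ for $i\ge1$. Induction on $i$, for all $n$ at once, finishes the proof.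
\end{proof}

\subsection*{A criterion for the tensor product}
To test whether $B\otimes_RC$ is semidualizing we move $C$ out of the way by adjunction. This is the one step that is best done in the derived category. Besides the adjunction $\mathbf R\!\operatorname{Hom}_R(B\otimes^{\mathbf L}_RC,-)\simeq\mathbf R\!\operatorname{Hom}_R(C,\mathbf R\!\operatorname{Hom}_R(B,-))$ we use two facts. A morphism is an isomorphism if and only if its cone is acyclic. If $C$ is a module and $U$ is a complex with $H_i(U)=0$ for $i>s$, then $H_s(\mathbf R\!\operatorname{Hom}_R(C,U))\cong\operatorname{Hom}_R(C,H_s(U))$.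

\begin{proposition}\label{prop:crit}
Let $B$ and $C$ be semidualizing $R$-modules with $\operatorname{Tor}^R_n(B,C)=0$ for $n\gg0$. Then $B\otimes^{\mathbf L}_RC$ is semidualizing if and only if the natural morphism $\varphi\colon C\to\mathbf R\!\operatorname{Hom}_R(B,B\otimes^{\mathbf L}_RC)$ is an isomorphism.
\end{proposition}

\begin{proof}
Write $X=B\otimes^{\mathbf L}_RC$. The composite
\[
R\xrightarrow{\ \chi_C\ }\mathbf R\!\operatorname{Hom}_R(C,C)\xrightarrow{\ \mathbf R\!\operatorname{Hom}(C,\varphi)\ }\mathbf R\!\operatorname{Hom}_R(C,\mathbf R\!\operatorname{Hom}_R(B,X))\simeq\mathbf R\!\operatorname{Hom}_R(X,X)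
\]
is the homothety morphism of $X$: when $B$ and $C$ are replaced by free resolutions, it sends $r$ to $r\cdot\mathrm{id}$. The first arrow is an isomorphism. So, with $U=\operatorname{cone}\varphi$, the complex $X$ is semidualizing if and only if $\mathbf R\!\operatorname{Hom}_R(C,U)$ is acyclic. This holds when $U$ is acyclic. Conversely, the modules $H_i(U)$ are finitely generated and vanish for $i\gg0$, because $X$ has bounded, finitely generated homology. If $U$ is not acyclic, let $s$ be the largest integer with $H_s(U)\ne0$; then $H_s(\mathbf R\!\operatorname{Hom}_R(C,U))\cong\operatorname{Hom}_R(C,H_s(U))\ne0$ by (S2).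
\end{proof}

\begin{corollary}\label{cor:crit}
Let $B$ and $C$ be Tor-independent semidualizing $R$-modules. Then $B\otimes_RC$ is semidualizing if and only if the natural map $C\to\operatorname{Hom}_R(B,B\otimes_RC)$ is bijective and $\operatorname{Ext}^n_R(B,B\otimes_RC)=0$ for all $n\ge1$.
\end{corollary}

The ring in Theorem~\ref{thm:main} will be finite and free over $k[[t]]$, so the condition in Corollary~\ref{cor:crit} is not automatic even for such rings and for $B\otimes_RC$ maximal Cohen--Macaulay.

\section{From a one-sided complex to a counterexample}\label{sec:reduction}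

In Example~\ref{ex:tensor}, put $W=R_1$ and $G=\omega_1$. Then $B=R\otimes_WG$ and $C=\operatorname{Hom}_W(R,W)$ for a $W$-algebra $R$ that is free as a $W$-module. We keep this shape and weaken ``free'' to ``totally reflexive'', which is all that Lemma~\ref{lem:cobase} needs. If $R$ has a totally reflexive summand $P$, then $C$ has the summand $P^*$. The properties of $B$ are governed by how $G$ interacts with $P$, those of the pair $(B,C)$ by how $G$ interacts with $P^*$. In terms of a totally acyclic complex $\mathbb K$ with $P=Z_0(\mathbb K)$, Tor-independence sees only the half of $\mathbb K^*\otimes G$ in positive degrees, while the Ext modules in Corollary~\ref{cor:crit} see the other half.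

\begin{proposition}\label{prop:core}
Let $W$ be a ring, $G$ a semidualizing $W$-module, and $\mathbb K$ a totally acyclic complex of finitely generated free $W$-modules such that
\begin{itemize}
\item[(a)] $\mathbb K\otimes_WG$ is acyclic,
\item[(b)] $H_j(\mathbb K^*\otimes_WG)=0$ for all $j\ge0$,
\item[(c)] $H_{-1}(\mathbb K^*\otimes_WG)\ne0$.
\end{itemize}
Let $P=Z_0(\mathbb K)$, and let $R$ be a $W$-algebra that is isomorphic to $W^r\oplus P$ as a $W$-module, for some integer $r\ge0$. Put $B=R\otimes_WG$ and $C=\operatorname{Hom}_W(R,W)$. Then:
\begin{itemize}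
\item[(i)] $B$ and $C$ are semidualizing $R$-modules;
\item[(ii)] $\operatorname{Tor}^R_i(B,C)=0$ for all $i\ge1$;
\item[(iii)] as a $W$-module, $B\otimes_RC$ embeds in a finite direct sum of copies of $G$;
\item[(iv)] $\operatorname{Ext}^1_R(B,B\otimes_RC)\ne0$, and $B\otimes_RC$ is not semidualizing.
\end{itemize}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:tref}, $R$ is a totally reflexive $W$-module, so $C$ is semidualizing by Lemma~\ref{lem:cobase}. As a $W$-module, $C\cong W^r\oplus P^*$.

By (a) and Lemma~\ref{lem:aus}, $\operatorname{Tor}^W_i(R,G)=0$ for $i\ge1$. So if $\mathbb L$ is a free resolution of $G$ over $W$, then $R\otimes_W\mathbb L$ is a free resolution of $B$ over $R$. Computing with it gives, for every $R$-module $M$ and $i\ge0$,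
\begin{equation}\label{eq:basechange}
\operatorname{Tor}^R_i(B,M)\cong\operatorname{Tor}^W_i(G,M),\qquad\operatorname{Ext}^i_R(B,M)\cong\operatorname{Ext}^i_W(G,M).
\end{equation}
Take $M=B\cong G^r\oplus(P\otimes_WG)$. By (S1) and Lemma~\ref{lem:aus}, $\operatorname{Ext}^i_R(B,B)=0$ for $i\ge1$, and $\chi_B$, which corresponds to the natural map $R\to\operatorname{Hom}_W(G,R\otimes_WG)$, is an isomorphism. This proves (i).

Put $\mathbb Y=\mathbb K^*\otimes_WG$. By \eqref{eq:basechange}, Lemma~\ref{lem:tref} and \eqref{eq:tor},
\[
\operatorname{Tor}^R_i(B,C)\cong\operatorname{Tor}^W_i(G,P^*)\cong H_i(\mathbb Y)=0\qquad(i\ge1),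
\]
which is (ii). Next, $B\otimes_RC\cong G\otimes_WC\cong G^r\oplus(G\otimes_WP^*)$, and $G\otimes_WP^*\cong\operatorname{coker}(\mathbb Y_1\to\mathbb Y_0)$. Since $H_0(\mathbb Y)=0$, this cokernel is isomorphic to $B_{-1}(\mathbb Y)\subseteq\mathbb Y_{-1}$, and $\mathbb Y_{-1}$ is a finite direct sum of copies of $G$. This proves (iii).

For (iv), apply $\operatorname{Hom}_W(G,-)$ to $0\to B_{-1}(\mathbb Y)\to Z_{-1}(\mathbb Y)\to H_{-1}(\mathbb Y)\to0$:
\[
\operatorname{Hom}_W(G,Z_{-1}(\mathbb Y))\longrightarrow\operatorname{Hom}_W(G,H_{-1}(\mathbb Y))\longrightarrow\operatorname{Ext}^1_W(G,B_{-1}(\mathbb Y)).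
\]
The first map is zero. Indeed, by (S1) the complex $\operatorname{Hom}_W(G,\mathbb Y)$ is isomorphic to $\mathbb K^*$, which is acyclic; a homomorphism $f\colon G\to Z_{-1}(\mathbb Y)$ is a cycle of this complex, so $f=\partial\circ g$ with $g\colon G\to\mathbb Y_0$, and $f(G)\subseteq B_{-1}(\mathbb Y)$. Therefore $\operatorname{Hom}_W(G,H_{-1}(\mathbb Y))$, which is nonzero by (c) and (S2), embeds in $\operatorname{Ext}^1_W(G,G\otimes_WP^*)$. The latter is a direct summand of $\operatorname{Ext}^1_W(G,G\otimes_WC)\cong\operatorname{Ext}^1_R(B,B\otimes_RC)$. Corollary~\ref{cor:crit} shows that $B\otimes_RC$ is not semidualizing.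
\end{proof}

\begin{remark}\label{rem:sharp}
Hypothesis (c) cannot be dropped. If $\mathbb K^*\otimes_WG$ is acyclic, Lemma~\ref{lem:aus} applied to $\mathbb K^*$ shows that $C\to\operatorname{Hom}_W(G,G\otimes_WC)$ is bijective and $\operatorname{Ext}^i_W(G,G\otimes_WC)=0$ for $i\ge1$; then $B\otimes_RC$ is semidualizing by \eqref{eq:basechange} and Corollary~\ref{cor:crit}. Note also that a periodic complex $\mathbb K$ cannot satisfy both (b) and (c).
\end{remark}

\section{A matrix and its transpose}\label{sec:transpose}

How can the hypotheses of Proposition~\ref{prop:core} be met? Lemma~\ref{lem:cobase} suggests taking $W$ finite free over a subring $S$ and $G=\operatorname{Hom}_S(W,S)$. Suppose that $\mathbb K=W\otimes_QF^*$ for a complex $F$ of finitely generated free modules over another subring $Q$. Four complexes of free $S$-modules are involved, and they come in dual pairs: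
\[
F^*\otimes_QG\cong\operatorname{Hom}_S(F\otimes_QW,S),\qquad F\otimes_QG\cong\operatorname{Hom}_S(F^*\otimes_QW,S).
\]
Three of them must be acyclic, and $F\otimes_QG$ must fail to be acyclic, in negative degrees only. So we face two tasks. First we need a ring with an acyclic complex of free modules whose dual is not acyclic. Then we need to realize that complex inside $F^*\otimes_QW$ while $F\otimes_QW$ stays totally acyclic over $S$. Both tasks ask for a difference between a matrix and its transpose.

Here is such a difference. Let $E_{ij}$ be the $2\times2$ matrix units, $\delta=\operatorname{diag}(\delta_1,\delta_2)$ and $\lambda\in k$. Consider a $2\times2$ matrix with entries in $M_2(k)$ and its transpose as a $2\times2$ matrix, the entries being left as they are: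
\[
\Theta=\begin{pmatrix}I&\lambda E_{12}\\E_{21}&\delta\end{pmatrix},\qquad\Theta^\tau=\begin{pmatrix}I&E_{21}\\\lambda E_{12}&\delta\end{pmatrix}.
\]
Clearing the lower left block with the first block row, and using $E_{21}E_{12}=E_{22}$ and $E_{12}E_{21}=E_{11}$, we find the determinants of these $4\times4$ matrices:
\begin{equation}\label{eq:det}
\det\Theta=\det(\delta-\lambda E_{22})=\delta_1(\delta_2-\lambda),\qquad\det\Theta^\tau=\det(\delta-\lambda E_{11})=(\delta_1-\lambda)\delta_2.
\end{equation}
For $\delta=\operatorname{diag}(c,1)$ with $c\ne1$, $c\neq 0$ and $\lambda=1$, the matrix $\Theta$ is singular and $\Theta^\tau$ is invertible. We shall let $\lambda$ run through a sequence $(\lambda_n)_{n\in\mathbb Z}$ that takes the value $1$ exactly once and never takes the value $c$.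

From now on $k$ is a field that is not algebraic over a finite field. Then $k^\times$ contains an element $c$ of infinite order: take $c=2$ in characteristic zero, and an element transcendental over the prime field otherwise. Put
\[
\alpha=c^2,\qquad\lambda_n=\alpha^{n+1}\quad(n\in\mathbb Z).
\]
Then $\lambda_n=1$ if and only if $n=-1$, and $\lambda_n\ne c$ for all $n$, since $c^{2n+1}\ne1$. This is the only use of the hypothesis on $k$. If $\alpha$ had finite order, the complexes below would be periodic, which Remark~\ref{rem:sharp} rules out.

\subsection*{The rings $Q$, $Q'$ and their complexes}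
We want a complex whose differentials have the shape of $\Theta$, namely $d_n=\left(\begin{smallmatrix}a&\lambda_nu\\v&b\end{smallmatrix}\right)$. Since $\lambda_{n+1}=\alpha\lambda_n$,
\begin{equation}\label{eq:dd}
d_nd_{n+1}=\begin{pmatrix}a^2+\lambda_nuv&\lambda_n(b+\alpha a)u\\(b+a)v&\lambda_{n+1}uv+b^2\end{pmatrix},
\end{equation}
and this dictates the relations. Recall that for a ring $D$ and a $D$-module $M$ the \emph{trivial extension} $D\ltimes M$ is $D\oplus M$ with product $(x,m)(x',m')=(xx',xm'+x'm)$. Let
\[
L=k[a,b]/(a^2,b^2),\qquad L'=k[a',b_1,b_2]/(a'^2,b_1^2,b_2^2),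
\]
and for $e\in\{\alpha,1\}$ let $E_e=L/(b+ea)\cong k[a]/(a^2)$ and $E'_e=L'/(b_1+ea',b_2+ea')\cong k[a']/(a'^2)$. Define
\begin{align*}
Q&=L\ltimes(E_\alpha\oplus E_1)=k[a,b,u,v]/\bigl(a^2,b^2,u^2,uv,v^2,(b+\alpha a)u,(b+a)v\bigr),\\
Q'&=L'\ltimes(E'_\alpha\oplus E'_1)\\
&=k[a',b_1,b_2,u',v']/\bigl(a'^2,b_i^2,u'^2,u'v',v'^2,(b_i+\alpha a')u',(b_i+a')v'\bigr),
\end{align*}
where $i=1,2$, and $u,v$ (respectively $u',v'$) generate the two summands. The presentations are correct because the ring on the right surjects onto the trivial extension and is spanned by a basis of $L$ together with $u,au,v,av$ (respectively a basis of $L'$ together with $u',a'u',v',a'v'$). Both rings are finite-dimensional and local with residue field $k$. The ring $Q'$ is a copy of $Q$ with $b$ doubled; the reason for the doubling appears in Lemma~\ref{lem:X}. Write $\omega_Q=\operatorname{Hom}_k(Q,k)$ and $\omega_{Q'}=\operatorname{Hom}_k(Q',k)$.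

Let $F$ be the complex with $F_n=Q^2$ and $\partial_n=d_n$; it is a complex by \eqref{eq:dd}. For $i=1,2$ the presentations give a ring homomorphism $Q\to Q'$ with $a\mapsto a'$, $b\mapsto b_i$, $u\mapsto u'$, $v\mapsto v'$. Let $F^{(i)}$ be the base change of $F$ along it, so that $F^{(i)}_n=Q'^2$ with differential
\[
d^{(i)}_n=\begin{pmatrix}a'&\lambda_nu'\\v'&b_i\end{pmatrix}.
\]
For an element $x$ with $x^2=0$ of a ring $D$, let $\operatorname{per}(x)$ be the complex $\cdots\xrightarrow{x}D\xrightarrow{x}D\xrightarrow{x}\cdots$. We say that $x$ \emph{acts exactly} on a module $M$ if $\operatorname{per}(x)\otimes_DM$ is acyclic, that is, if $\{m\in M:xm=0\}=xM$. The \emph{test complexes} are the seven complexes of free $Q'$-modules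
\[
F^{(1)},\quad F^{(1)*},\quad F^{(2)},\quad F^{(2)*},\quad\operatorname{per}(a'),\quad\operatorname{per}(b_1),\quad\operatorname{per}(b_2).
\]

\begin{lemma}\label{lem:neutral}
\textup{(i)} $F\otimes_QM$ and $F^*\otimes_QM$ are acyclic for $M=Q$ and $M=\omega_Q$.

\textup{(ii)} $D\otimes_{Q'}M$ is acyclic for every test complex $D$ and for $M=Q'$ and $M=\omega_{Q'}$.
\end{lemma}

\begin{proof}
We prove (ii). Put $E'=E'_\alpha\oplus E'_1$. Each $x\in\{a',b_1,b_2\}$ acts exactly on $L'$, which is free over $k[x]/(x^2)$, and on $E'_e\cong k[a']/(a'^2)$, where $x$ acts as a nonzero scalar multiple of $a'$. Since $\operatorname{Hom}_k(-,k)$ is exact, $x$ also acts exactly on $\operatorname{Hom}_k(L',k)$ and $\operatorname{Hom}_k(E',k)$. These four modules are killed by $u'$ and $v'$. For a module $M$ killed by $u'$ and $v'$, the differentials of $F^{(i)}\otimes M$ and $F^{(i)*}\otimes M$ are $\operatorname{diag}(a',b_i)$, so $D\otimes M$ is a direct sum of complexes $\operatorname{per}(x)\otimes M$ for every test complex $D$. Hence $D\otimes M$ is acyclic for the four modules. The exact sequences $0\to E'\to Q'\to L'\to0$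 and $0\to\operatorname{Hom}_k(L',k)\to\omega_{Q'}\to\operatorname{Hom}_k(E',k)\to0$ remain exact after tensoring with the free modules $D_n$, and the long exact homology sequences give (ii). For (i), repeat the argument with $L$, $E_e$, $a$, $b$, $u$, $v$.
\end{proof}

\subsection*{First task: the module $N_0$}
Elements of a commutative ring act on a module by commuting operators, so it may seem that $E_{12}$ and $E_{21}$ cannot occur. They can, on a module killed by the square of the maximal ideal: each generator of the maximal ideal then acts by an arbitrary linear map from the top of the module to the bottom, and all products vanish. Let $N_0$ be the $k$-vector space with basis $w_1,w_2,z_1,z_2$. Let $a',b_1,b_2,u',v'$ kill $z_1$ and $z_2$ and map $\langle w_1,w_2\rangle$ to $\langle z_1,z_2\rangle$ by the matrices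
\[
a'\colon I,\qquad b_1\colon\operatorname{diag}(c,1),\qquad b_2\colon\operatorname{diag}(c,c),\qquad u'\colon E_{12},\qquad v'\colon E_{21}.
\]
Any product of two of these operators is zero, so they commute and satisfy the relations of $Q'$, which are homogeneous quadrics. Thus $N_0$ is a $Q'$-module, generated by $w_1$ and $w_2$.

\begin{definition}\label{def:onesided}
A $Q'$-module $M$ is \emph{one-sided} if $D\otimes_{Q'}M$ is acyclic for the six test complexes $D\ne F^{(1)}$, and $H_n(F^{(1)}\otimes_{Q'}M)$ is zero for $n\ge0$ and nonzero for $n=-1$.
\end{definition}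

\begin{lemma}\label{lem:N0}
The module $N_0$ is one-sided. More precisely, $H_n(F^{(1)}\otimes_{Q'}N_0)\ne0$ if and only if $n\in\{-1,-2\}$.
\end{lemma}

\begin{proof}
Let $D$ be a test complex, with terms $Q'^{\,r}$. Then $D_n\otimes N_0=\langle w_1,w_2\rangle^r\oplus\langle z_1,z_2\rangle^r$. The differential kills the second summand and maps the first summand to $\langle z_1,z_2\rangle^r$ by a square matrix $\Theta_n$ over $k$. The cycles in degree $n$ are $\ker\Theta_n\oplus\langle z_1,z_2\rangle^r$ and the boundaries are $\operatorname{im}\Theta_{n+1}$, so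
\[
H_n(D\otimes N_0)\cong\ker\Theta_n\oplus\operatorname{coker}\Theta_{n+1}.
\]
For $\operatorname{per}(a')$, $\operatorname{per}(b_1)$, $\operatorname{per}(b_2)$ the matrices $I$, $\operatorname{diag}(c,1)$, $\operatorname{diag}(c,c)$ are invertible. For $F^{(i)}$ the matrix $\Theta_n$ is $\Theta$ with $\lambda=\lambda_n$, and for $F^{(i)*}$ it is $\Theta^\tau$ with $\lambda=\lambda_{1-n}$, where $\delta$ is the matrix of $b_i$. By \eqref{eq:det} the determinants are
\[
F^{(1)}\colon c(1-\lambda),\qquad F^{(1)*}\colon c-\lambda,\qquad F^{(2)}\colon c(c-\lambda),\qquad F^{(2)*}\colon(c-\lambda)c.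
\]
The last three never vanish. The first vanishes exactly for $n=-1$, which gives homology $\ker\Theta_{-1}$ in degree $-1$, $\operatorname{coker}\Theta_{-1}$ in degree $-2$, and none elsewhere.
\end{proof}

This completes the first task. The ring $\Lambda=Q'\ltimes N_0$ is $Q'\oplus N_0$ as a $Q'$-module, so it is one-sided by Lemmas~\ref{lem:neutral} and~\ref{lem:N0}. In particular $F^{(1)*}\otimes_{Q'}\Lambda$ is an acyclic complex of free $\Lambda$-modules whose dual $F^{(1)}\otimes_{Q'}\Lambda$ is not acyclic, while $F^{(2)}\otimes_{Q'}\Lambda$ is totally acyclic.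

\subsection*{Second task: the module $X_\Lambda$}
We now want a $Q$-module $X$, free over a $Q'$-algebra $\Lambda$, such that $F\otimes_QX$ contains the harmless complex $F^{(2)}\otimes\Lambda$ while $F^*\otimes_QX$ contains $F^{(1)*}\otimes\Lambda$. The device is again the transpose of a block matrix. This time the matrices $E_{12}$, $E_{21}$ and $\operatorname{diag}(b_1,b_2)$ are given coefficients in $Q'$ that kill their commutators; the point is that $b_1$ and $b_2$ are different elements with $b_1u'=b_2u'$ and $b_1v'=b_2v'$.

Let $\Lambda$ be any $Q'$-algebra. Define $\rho\colon Q\to M_2(\Lambda)$ by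
\[
\rho(a)=a'I,\qquad\rho(b)=\operatorname{diag}(b_1,b_2),\qquad\rho(u)=u'E_{12},\qquad\rho(v)=v'E_{21}.
\]
These four matrices commute and satisfy the relations of $Q$. Indeed $\rho(a)$ is central, and
\begin{align*}
\rho(b)\rho(u)&=b_1u'E_{12}=-\alpha a'u'E_{12}=b_2u'E_{12}=\rho(u)\rho(b),\\
\rho(b)\rho(v)&=b_2v'E_{21}=-a'v'E_{21}=b_1v'E_{21}=\rho(v)\rho(b),
\end{align*}
so that $(\rho(b)+\alpha\rho(a))\rho(u)=0=(\rho(b)+\rho(a))\rho(v)$. The products $\rho(u)\rho(v)=u'v'E_{11}$ and $\rho(v)\rho(u)=u'v'E_{22}$ vanish, and so do the squares of all four matrices. Let $X_\Lambda=\Lambda e_1\oplus\Lambda e_2$ with $Q$ acting through $\rho$; it is a module over $Q\otimes_k\Lambda$. Let $X^\star_\Lambda=\operatorname{Hom}_\Lambda(X_\Lambda,\Lambda)$; in the dual basis, $q\in Q$ acts on it by the transposed matrix $\rho(q)^T$.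

\begin{lemma}\label{lem:X}
There are isomorphisms of complexes of $\Lambda$-modules
\begin{align*}
F\otimes_QX_\Lambda&\cong\bigl(F^{(2)}\oplus\operatorname{per}(a')\oplus\operatorname{per}(b_1)\bigr)\otimes_{Q'}\Lambda,\\
F^*\otimes_QX_\Lambda&\cong\bigl(F^{(1)*}\oplus\operatorname{per}(a')\oplus\operatorname{per}(b_2)\bigr)\otimes_{Q'}\Lambda,\\
F^*\otimes_QX^\star_\Lambda&\cong\bigl(F^{(2)*}\oplus\operatorname{per}(a')\oplus\operatorname{per}(b_1)\bigr)\otimes_{Q'}\Lambda,\\
F\otimes_QX^\star_\Lambda&\cong\bigl(F^{(1)}\oplus\operatorname{per}(a')\oplus\operatorname{per}(b_2)\bigr)\otimes_{Q'}\Lambda.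
\end{align*}
If $\Lambda$ is one-sided as a $Q'$-module, the first three complexes are acyclic, and $H_n(F\otimes_QX^\star_\Lambda)$ is zero for $n\ge0$ and nonzero for $n=-1$.
\end{lemma}

\begin{proof}
All terms are free $\Lambda$-modules of rank four; order the basis as $f_1\otimes e_1$, $f_1\otimes e_2$, $f_2\otimes e_1$, $f_2\otimes e_2$, where $f_1,f_2$ is the basis of $Q^2$. Replacing each entry $q$ of $d_m$ and of $d_m^T$ by $\rho(q)$ gives the differentials of $F\otimes_QX_\Lambda$ and $F^*\otimes_QX_\Lambda$:
\[
\Delta_m=\begin{pmatrix}a'&0&0&\lambda_mu'\\0&a'&0&0\\0&0&b_1&0\\v'&0&0&b_2\end{pmatrix},\qquad\Delta_m^\tau=\begin{pmatrix}a'&0&0&0\\0&a'&v'&0\\0&\lambda_mu'&b_1&0\\0&0&0&b_2\end{pmatrix}.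
\]
The matrix $\Delta_m$ splits into the block $d^{(2)}_m$ on rows and columns $1,4$ and the blocks $(a')$ and $(b_1)$. The matrix $\Delta_m^\tau$ splits into the block $(d^{(1)}_m)^T$ on rows and columns $2,3$ and the blocks $(a')$ and $(b_2)$. This gives the first two isomorphisms. Replacing each entry $q$ of $d_m^T$ by $\rho(q)^T$ gives the full transpose $(\Delta_m)^T$, and replacing each entry of $d_m$ by $\rho(q)^T$ gives $(\Delta^\tau_m)^T$. These are the differentials of $F^*\otimes_QX^\star_\Lambda$ and $F\otimes_QX_\Lambda^\star$, and their $2\times2$ blocks are $(d^{(2)}_m)^T$ and $d^{(1)}_m$. The last assertion is Definition~\ref{def:onesided}.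
\end{proof}

\begin{example}[the artinian model]\label{ex:artinian}
Let $\Lambda=Q'\ltimes N_0$ and $W_0=(Q\otimes_k\Lambda)\ltimes X_\Lambda$. Then $W_0$ is free of rank $\dim_kQ+2$ over $\Lambda$, so $G_0=\operatorname{Hom}_\Lambda(W_0,\Lambda)$ is a semidualizing $W_0$-module. As $Q$-modules,
\[
W_0\cong(Q\otimes_k\Lambda)\oplus X_\Lambda,\qquad G_0\cong(\omega_Q\otimes_k\Lambda)\oplus X^\star_\Lambda .
\]
The first summands contribute no homology by Lemma~\ref{lem:neutral}(i). So Lemma~\ref{lem:X} shows that $\mathbb K=W_0\otimes_QF^*$ and $\mathbb K^*\cong W_0\otimes_QF$ are acyclic, that $\mathbb K\otimes_{W_0}G_0\cong F^*\otimes_QG_0$ is acyclic, and that $\mathbb K^*\otimes_{W_0}G_0\cong F\otimes_QG_0$ satisfies (b) and (c) of Proposition~\ref{prop:core}. That proposition, applied to $R_0=W_0\ltimes Z_0(\mathbb K)$, gives Tor-independent semidualizing modules over the finite-dimensional local $k$-algebra $R_0$ whose tensor product is not semidualizing.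
\end{example}

The ring $R_0$ has dimension zero, and adjoining a variable does not prove Theorem~\ref{thm:main}. Indeed $R_0$ is not Gorenstein, since otherwise both modules and their tensor product would be free of rank one. So the socle of $R_0$ has dimension at least two, the same holds for $R_0\otimes_kk((t))$, and $R_0[[t]]$ is not Gorenstein at its minimal prime.

\section{Making the generic fiber Gorenstein}\label{sec:dim1}

Let $\mathcal O=k[[t]]$. We repeat the construction of Example~\ref{ex:artinian} inside a class of rings that satisfy the hypotheses of the Question.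

\begin{definition}
An $\mathcal O$-algebra $A$ is \emph{admissible} if it is a nonzero finitely generated free $\mathcal O$-module, it is local with residue field $k$, and $A[1/t]$ is Gorenstein.
\end{definition}

Let $A$ be admissible with maximal ideal $\mathfrak m$. Then $t$ is a regular element, and $A/tA$ is a finite-dimensional local $k$-algebra, so $\mathfrak m$ is the only prime containing $t$ and a power of $\mathfrak m$ lies in $tA$. Hence $A$, which is $t$-adically complete, is a complete local ring; it has dimension one and depth one, so it is Cohen--Macaulay. Every localization $A_{\mathfrak p}$ with $\mathfrak p\ne\mathfrak m$ is a localization of $A[1/t]$, so $A$ is Gorenstein on the punctured spectrum.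

The ring $A[1/t]$ is finite-dimensional over $k((t))$, and we test the Gorenstein property with linear forms. Let $D$ be a finite-dimensional algebra over a field $\kappa$. A $\kappa$-linear map $\mu\colon D\to\kappa$ is a \emph{Frobenius form} if the pairing $(x,y)\mapsto\mu(xy)$ is nondegenerate. Such a form is the same as an isomorphism of $D$-modules $D\to\operatorname{Hom}_\kappa(D,\kappa)$, namely $x\mapsto x\mu$. The algebra $D$ is Gorenstein if and only if it has a Frobenius form. Indeed, $D$ is a product of artinian local rings $D_j$; the module $\operatorname{Hom}_\kappa(D_j,\kappa)$ is injective with simple socle, hence is the injective hull of the residue field of $D_j$; and an artinian local ring is Gorenstein exactly when it is isomorphic to that injective hull.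

\subsection*{Three constructions}
The rings $Q$ and $Q'$ are not Gorenstein; for instance $ab$, $au$, $av$ lie in the socle of $Q$. We enlarge them to
\[
T=Q\ltimes\omega_Q,\qquad T'=Q'\ltimes\omega_{Q'}.
\]
These are finite-dimensional local $k$-algebras with residue field $k$. They are Gorenstein: the form $\mu(q,f)=f(1)$ gives the pairing $\bigl((q,f),(q',f')\bigr)\mapsto f'(q)+f(q')$, which is nondegenerate. By Lemma~\ref{lem:neutral} the new summands add no homology.

\begin{lemma}\label{lem:tensoradm}
Let $D$ be a finite-dimensional Gorenstein local $k$-algebra with residue field $k$, and let $A$ be admissible. Then $D\otimes_kA$ is admissible.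
\end{lemma}

\begin{proof}
It is finite free over $\mathcal O$. The maximal ideal $\mathfrak n$ of $D$ generates a nilpotent ideal with quotient $(D/\mathfrak n)\otimes_kA=A$, so $D\otimes_kA$ is local with residue field $k$. With $\kappa=k((t))$ and $A_t=A[1/t]$ we have $\operatorname{Hom}_\kappa(D\otimes_kA_t,\kappa)\cong\operatorname{Hom}_k(D,k)\otimes_k\operatorname{Hom}_\kappa(A_t,\kappa)\cong D\otimes_kA_t$ as modules over $D\otimes_kA_t$.
\end{proof}

The trivial extensions of Example~\ref{ex:artinian} served to make a given module a direct summand of a ring. They destroy the Gorenstein property: over a field $\kappa$, the ring $\kappa\ltimes\kappa^r$ has socle $\kappa^r$. The remedy is to add one more generator $\eta$ and let the module multiply into $\eta$ by a form that is nondegenerate after inverting $t$.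

\begin{lemma}\label{lem:AM}
Let $A$ be admissible, $r\ge1$, and let $M$ be a submodule with $tA^r\subseteq M\subseteq A^r$. Let $A[M]=A\oplus M\oplus A\eta$ with product
\[
(x,m,z)(x',m',z')=(xx',\;xm'+x'm,\;xz'+x'z+m\cdot m'),
\]
where $m\cdot m'$ is the dot product on $A^r$. Then $A[M]$ is admissible.
\end{lemma}

\begin{proof}
The product is commutative and $A$-bilinear with unit $(1,0,0)$. Put $J=M\oplus A\eta$. Since $MM\subseteq A\eta$ and $\eta J=0$, any product of three elements of $J$, however bracketed, is zero; hence the product is associative and $J^3=0$. As $A[M]/J=A$, the ring $A[M]$ is local with residue field $k$. It is finite free over $\mathcal O$, since $M$ is a submodule of a finite free module over a principal ideal domain. Because $tA^r\subseteq M$, we have $A[M][1/t]=A_t\oplus A_t^r\oplus A_t\eta$. Let $\mu$ be a Frobenius form on $A_t$ and put $\mu'(x,m,z)=\mu(z)$. Suppose that $(x,m,z)$ is orthogonal to everything. Pairing it with $(0,0,y)$, with $(y,0,0)$ and with $(0,y\varepsilon_i,0)$, where $\varepsilon_i$ is a standard basis vector, gives $\mu(xy)=\mu(zy)=\mu(m_iy)=0$ for all $y\in A_t$.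 So $x=z=0$ and $m=0$.
\end{proof}

For example, if $A=\mathcal O$ and $M=t\mathcal O^r$ with basis $m_i=t\varepsilon_i$, then $m_im_j=\delta_{ij}t^2\eta$. The closed fiber $A[M]/(t)$ has a maximal ideal of square zero and dimension $r+1$, so it is far from Gorenstein, while the generic fiber is Gorenstein.

Lemma~\ref{lem:AM} accepts only modules that become free when $t$ is inverted. A module $M_0$ that is killed by $t$ and generated by $r$ elements is therefore replaced by the kernel of $A^r\to M_0$, which contains $tA^r$ and carries the homology of $M_0$ up to a shift. The plan is the following.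
\begin{center}
\begin{tabular}{ll}
artinian model & dimension one\\
\hline
$\Lambda=Q'\ltimes N_0$ & $S=\Gamma[N]$, with $\Gamma=T'[[t]]$ and $N=\ker(\Gamma^2\to N_0)$\\
$W_0=(Q\otimes_k\Lambda)\ltimes X_\Lambda$ & $W=V[X]$, with $V=T\otimes_kS$ and $X=\ker(V^2\to X_{S/tS})$\\
$R_0=W_0\ltimes Z_0(W_0\otimes_QF^*)$ & $R=W[P]$, with $P=Z_0$ of the cone of $t$ on $W\otimes_QF^*$
\end{tabular}
\end{center}

\subsection*{The ring $S$}
Let $\Gamma=T'\otimes_k\mathcal O=T'[[t]]$, which is admissible by Lemma~\ref{lem:tensoradm}. View $N_0$ as a $\Gamma$-module through $\Gamma\to T'\to Q'$, let $N$ be the kernel of the surjection $\Gamma^2\to N_0$ that sends the basis to $w_1,w_2$, and put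
\[
S=\Gamma[N],\qquad\overline S=S/tS.
\]
The ring $S$ is admissible by Lemma~\ref{lem:AM}, and $\overline S$ is a $Q'$-algebra through $Q'\subseteq T'\to\overline S$.

\begin{lemma}\label{lem:S}
The $Q'$-module $\overline S$ is one-sided.
\end{lemma}

\begin{proof}
Let $N_1=\ker(T'^2\to N_0)$. As $T'$-modules, $\Gamma^2=T'^2\oplus tT'^2\oplus t^2\Gamma^2$, and
\[
N=N_1\oplus tT'^2\oplus t^2\Gamma^2,\qquad tN=tN_1\oplus t^2\Gamma^2 .
\]
Hence $N/tN\cong N_1\oplus(T'^2/N_1)\cong N_1\oplus N_0$ and $\overline S\cong T'\oplus N_1\oplus N_0\oplus T'$. Let $D$ be a test complex. Since $T'\cong Q'\oplus\omega_{Q'}$, the complex $D\otimes_{Q'}T'$ is acyclic by Lemma~\ref{lem:neutral}(ii), and the sequence $0\to N_1\to T'^2\to N_0\to0$ gives $H_n(D\otimes N_1)\cong H_{n+1}(D\otimes N_0)$. Therefore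
\[
H_n(D\otimes_{Q'}\overline S)\cong H_{n+1}(D\otimes_{Q'}N_0)\oplus H_n(D\otimes_{Q'}N_0).
\]
By Lemma~\ref{lem:N0} this vanishes for $D\ne F^{(1)}$, and for $D=F^{(1)}$ it is nonzero exactly when $n\in\{-1,-2,-3\}$.
\end{proof}

\subsection*{The ring $W$ and the module $G$}
Let $V=T\otimes_kS$, which is admissible by Lemma~\ref{lem:tensoradm}. Write $X_0=X_{\overline S}$ and $X_0^\star=X^\star_{\overline S}$. Through $T\to Q$ and $S\to\overline S$, the module $X_0$ is a $V$-module generated by $e_1,e_2$ and killed by $t$. Let $X$ be the kernel of the surjection $V^2\to X_0$ that sends the basis to $e_1,e_2$, and put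
\[
W=V[X]=V\oplus X\oplus V\eta,
\]
which is admissible by Lemma~\ref{lem:AM}. The ring $V$ is finite free over $S$. Comparing $0\to X\to V^2\to X_0\to0$ with $0\to S^2\xrightarrow{t}S^2\to X_0\to0$ by Schanuel's lemma gives $X\oplus S^2\cong V^2\oplus S^2$ as $S$-modules. So $X$ is a finitely generated projective module over the local ring $S$, hence free. Thus $W$ is finite free over $S$, and
\[
G=\operatorname{Hom}_S(W,S)
\]
is a semidualizing $W$-module by Lemma~\ref{lem:cobase}. We regard $W$-modules as $Q$-modules through $Q\subseteq T\subseteq V\subseteq W$.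

\begin{lemma}\label{lem:WG}
The complexes $F\otimes_QW$, $F^*\otimes_QW$ and $F^*\otimes_QG$ are acyclic. The module $H_n(F\otimes_QG)$ is killed by $t$ for every $n$; it is zero for $n\ge0$ and nonzero for $n=-1$.
\end{lemma}

\begin{proof}
Let $D$ be $F$ or $F^*$. The complex $D\otimes_QV\cong(D\otimes_QT)\otimes_kS$ is acyclic by Lemma~\ref{lem:neutral}(i), because $T\cong Q\oplus\omega_Q$. By Lemmas~\ref{lem:X} and~\ref{lem:S}, $D\otimes_QX_0$ is acyclic. The sequence $0\to X\to V^2\to X_0\to0$ shows that $D\otimes_QX$ is acyclic, hence so is $D\otimes_QW$.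

Write $(-)^\vee=\operatorname{Hom}_S(-,S)$, so that $G\cong V^\vee\oplus X^\vee\oplus V^\vee$ as $V$-modules. Since $T$ is Gorenstein, $V^\vee\cong\operatorname{Hom}_k(T,k)\otimes_kS\cong V$, and $D\otimes_QV^\vee$ is acyclic. It remains to relate $X^\vee$ to $X_0^\star$. We have $X_0^\vee=0$, because $t$ kills $X_0$ and is regular on $S$. So dualizing $0\to X\to V^2\to X_0\to0$ gives an exact sequence of $V$-modules
\[
0\to(V^2)^\vee\to X^\vee\to\operatorname{Ext}^1_S(X_0,S)\to0 .
\]
The sequence $0\to S\xrightarrow{t}S\to\overline S\to0$ gives the exact sequence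
\[
0=X_0^\vee\to\operatorname{Hom}_S(X_0,\overline S)\to\operatorname{Ext}^1_S(X_0,S)\xrightarrow{\,t\,}\operatorname{Ext}^1_S(X_0,S),
\]
in which the last map is zero since $tX_0=0$. The connecting map is natural in $X_0$, and $V$ acts on $X_0$ by $S$-linear endomorphisms, so $\operatorname{Ext}^1_S(X_0,S)\cong\operatorname{Hom}_{\overline S}(X_0,\overline S)=X_0^\star$ as $V$-modules. Therefore
\[
H_n(D\otimes_QG)\cong H_n(D\otimes_QX^\vee)\cong H_n(D\otimes_QX_0^\star)
\]
as $V$-modules. The right side is killed by $t$, and Lemmas~\ref{lem:X} and~\ref{lem:S} give the remaining claims.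
\end{proof}

\subsection*{The ring $R$}
Put $\mathbb A=W\otimes_QF^*$, so that $\mathbb A_n=W^2$ for all $n$ and $\mathbb A^*\cong W\otimes_QF$. By Lemma~\ref{lem:WG}, $\mathbb A$ satisfies all the hypotheses that Proposition~\ref{prop:core} places on $\mathbb K$. However, Lemma~\ref{lem:AM} does not apply to $Z_0(\mathbb A)\subseteq W^2$: this submodule does not contain $tW^2$, since $t$ is regular and $\partial_0\ne0$. We pass to the cone of multiplication by $t$, whose cycles do have the required form. The homology in degree $-1$ survives because it is killed by $t$.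

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathbb K$ be the complex with $\mathbb K_m=\mathbb A_m\oplus\mathbb A_{m-1}$ and $\partial(x,y)=(\partial x+ty,-\partial y)$. It has the subcomplex $\mathbb A$, and the quotient is $\mathbb A$ shifted by one, with differential $-\partial$. This extension is split in each degree, so it stays exact when tensored with $G$. Since $\mathbb A$ and $\mathbb A\otimes_WG\cong F^*\otimes_QG$ are acyclic, so are $\mathbb K$ and $\mathbb K\otimes_WG$.

The dual has $(\mathbb K^*)_j=(\mathbb A^*)_j\oplus(\mathbb A^*)_{j+1}$. From $(\phi,\psi)(\partial(x,y))=\phi(\partial x)+t\phi(y)-\psi(\partial y)$ we read off its differential $(\phi,\psi)\mapsto(\phi\partial,\;t\phi-\psi\partial)$. So the pairs $(0,\psi)$ form a subcomplex $\mathbb J$ with $\mathbb J_j=(\mathbb A^*)_{j+1}$, the quotient is $\mathbb A^*$, and the connecting homomorphism is multiplication by $t$. Hence $\mathbb K^*$ is acyclic, and tensoring with $G$ gives exact sequences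
\[
H_{j+1}(F\otimes_QG)\to H_j(\mathbb K^*\otimes_WG)\to H_j(F\otimes_QG)\xrightarrow{\,t\,}H_j(F\otimes_QG).
\]
By Lemma~\ref{lem:WG}, $H_j(\mathbb K^*\otimes_WG)=0$ for $j\ge0$, and $H_{-1}(\mathbb K^*\otimes_WG)$ maps onto $H_{-1}(F\otimes_QG)\ne0$. Thus $W$, $G$, $\mathbb K$ satisfy the hypotheses of Proposition~\ref{prop:core}.

Let $P=Z_0(\mathbb K)$, the set of $(x,y)\in\mathbb A_0\oplus\mathbb A_{-1}$ with $\partial x=-ty$ and $\partial y=0$. Since $t$ is regular on free $W$-modules, the first equation determines $y$ and implies the second, because $t\,\partial y=-\partial\partial x=0$. So the projection $(x,y)\mapsto x$ identifies $P$ with $\{x\in W^2:\partial x\in t\mathbb A_{-1}\}$, and $tW^2\subseteq P\subseteq W^2$. By Lemma~\ref{lem:AM}, $R=W[P]$ is admissible; hence it is a complete Cohen--Macaulay local ring of dimension one with residue field $k$, Gorenstein on the punctured spectrum. As a $W$-module, $R\cong W^2\oplus P$. By Proposition~\ref{prop:core}, $B=R\otimes_WG$ and $C=\operatorname{Hom}_W(R,W)$ are Tor-independent semidualizing $R$-modules and $B\otimes_RC$ is not semidualizing. Finally,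 $t$ is regular on $G$ by (S2), hence on $B\otimes_RC$ by Proposition~\ref{prop:core}(iii). So $B\otimes_RC$ has depth $1=\dim R$.
\end{proof}

\section{Complements}\label{sec:complements}

In the first two subsections, $R$, $B$, $C$ are the ring and modules constructed in Section~\ref{sec:dim1}, and $M=B\otimes_RC$.

\subsection*{Reduction modulo $t$}
The closed fiber of the example is again a counterexample, over an artinian ring. For an $R$-module $Y$ write $\overline Y=Y/tY$.

\begin{proposition}\label{prop:modt}
The modules $\overline B$ and $\overline C$ are Tor-independent semidualizing modules over the artinian local $k$-algebra $\overline R$, and $\overline B\otimes_{\overline R}\overline C$ is not semidualizing.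
\end{proposition}

\begin{proof}
Let $Y$ be a finitely generated $R$-module on which $t$ is regular. We claim that $Y$ is semidualizing over $R$ if and only if $\overline Y$ is semidualizing over $\overline R$. Since $t$ is regular on $R$, the functor $-\otimes^{\mathbf L}_R\overline R$ takes a complex to the cone of multiplication by $t$ on it; in particular $Y\otimes_R^{\mathbf L}\overline R\simeq\overline Y$. Hence
\[
\mathbf R\!\operatorname{Hom}_R(Y,Y)\otimes^{\mathbf L}_R\overline R\simeq\mathbf R\!\operatorname{Hom}_R(Y,\overline Y)\simeq\mathbf R\!\operatorname{Hom}_{\overline R}(\overline Y,\overline Y),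
\]
compatibly with the homothety morphisms. So if $U$ is the cone of $R\to\mathbf R\!\operatorname{Hom}_R(Y,Y)$, then $U\otimes^{\mathbf L}_R\overline R$ is the cone of the homothety morphism of $\overline Y$. If $U$ is acyclic, so is $U\otimes^{\mathbf L}_R\overline R$. Conversely, if $U\otimes^{\mathbf L}_R\overline R$ is acyclic, then $t$ acts bijectively on the finitely generated modules $H_i(U)$, and $H_i(U)=0$ by Nakayama's lemma. This proves the claim.

The element $t$ is regular on $B$ and $C$ by (S2), and on $M$ by the proof of Theorem~\ref{thm:main}. So $\overline B$ and $\overline C$ are semidualizing and $\overline M\cong\overline B\otimes_{\overline R}\overline C$ is not. Finally,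
\[
\overline B\otimes^{\mathbf L}_{\overline R}\overline C\simeq B\otimes^{\mathbf L}_R\overline C\simeq(B\otimes^{\mathbf L}_RC)\otimes^{\mathbf L}_R\overline R\simeq M\otimes^{\mathbf L}_R\overline R\simeq\overline M
\]
has no homology in positive degrees.
\end{proof}

\subsection*{Higher dimension}
If the Gorenstein condition is imposed only at the minimal primes, counterexamples exist in every dimension $\ge1$. We use that for a flat local homomorphism of local rings, the target is Gorenstein if and only if the source and the closed fiber are \cite[Cor.~3.3.15]{BH}.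

\begin{proposition}\label{prop:higher}
Let $m\ge0$ and $R_m=R[[y_1,\dots,y_m]]$. Then $R_m$ is a complete Cohen--Macaulay local ring of dimension $m+1$ that is Gorenstein at all minimal primes, and $B\otimes_RR_m$ and $C\otimes_RR_m$ are Tor-independent semidualizing $R_m$-modules whose tensor product is maximal Cohen--Macaulay and not semidualizing.
\end{proposition}

\begin{proof}
The ring $R_m$ is complete and local of dimension $m+1$, and $y_1,\dots,y_m,t$ is a regular sequence on $R_m$ and on $M\otimes_RR_m=M[[y_1,\dots,y_m]]$. For a prime $\mathfrak p$ of $R$ the ideal $\mathfrak pR_m$ is prime, because $R_m/\mathfrak pR_m\cong(R/\mathfrak p)[[y_1,\dots,y_m]]$ is a domain. So a minimal prime $\mathfrak P$ of $R_m$ equals $\mathfrak pR_m$ with $\mathfrak p=\mathfrak P\cap R$, and $\mathfrak p$ is a minimal prime of $R$, since a smaller prime would extend to a smaller prime. The map $R_{\mathfrak p}\to(R_m)_{\mathfrak P}$ is flat and local, its source is Gorenstein and its closed fiber is a field; hence $(R_m)_{\mathfrak P}$ is Gorenstein. The remaining claims follow from (S3) and the flat base change of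 Tor, since $R\to R_m$ is faithfully flat.
\end{proof}

For $m\ge1$ the ring $R_m$ is not Gorenstein on the punctured spectrum. Indeed $R$ is not Gorenstein, as otherwise $M$ would be free of rank one, and $R\to(R_m)_{\mathfrak mR_m}$ is a flat local homomorphism to a localization at a nonmaximal prime.

\subsection*{The diagonal case}
When $B=C$, the symmetry of $B\otimes_RB$ gives a positive result.

\begin{proposition}\label{prop:diag}
Let $(R,\mathfrak m)$ be a local ring of depth at least $1$ that is Gorenstein on the punctured spectrum, and let $B$ be a semidualizing $R$-module with $\operatorname{depth}(B\otimes_RB)\ge1$. Then $B\cong R$.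
\end{proposition}

\begin{proof}
Let $\tau$ be the $R$-linear automorphism $x\otimes y\mapsto y\otimes x$ of $B\otimes_RB$. For $\mathfrak p\ne\mathfrak m$, the module $B_{\mathfrak p}$ is semidualizing over the Gorenstein local ring $R_{\mathfrak p}$ by (S3), so $B_{\mathfrak p}\cong R_{\mathfrak p}$ by \cite[Cor.~8.6]{Christensen}, and $\tau_{\mathfrak p}$ is the identity. Thus the image of $\tau-1$ is a submodule of finite length, and it is zero because $B\otimes_RB$ has positive depth. So the swap is the identity on $(B/\mathfrak mB)\otimes_{R/\mathfrak m}(B/\mathfrak mB)$. If $x,y\in B/\mathfrak mB$ were linearly independent, we would have $x\otimes y\ne y\otimes x$. Hence $B$ is cyclic by Nakayama's lemma, and a cyclic faithful module is isomorphic to $R$.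
\end{proof}

Consequently, under the hypotheses of the Question, a counterexample with $B\otimes_RC$ maximal Cohen--Macaulay, such as the one in Theorem~\ref{thm:main}, must have $B\not\cong C$: if $B\cong C$, then $B\cong R$ and $B\otimes_RC\cong R$ is semidualizing.

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{Christensen}
Christensen, Trans. AMS \textbf{353} (2001).

\bibitem{FST}
Anders J. Frankild, Sean Sather-Wagstaff and Amelia Taylor, \emph{Relations between semidualizing complexes}, arXiv:0712.3275 (2007).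

\end{thebibliography}
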